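\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{A sharp gradient estimate for the affine normal flow\\ and completeness of the affine metric}


\begin{abstract}
The affine normal flow of a noncompact convex hypersurface whose convex hull contains no lines is defined by compact approximation and is smooth and strictly convex at every positive time. We prove that its affine (Blaschke) metric is complete at every positive time, whatever the initial hypersurface. This answers a question of Loftin and Tsui. The proof is a maximum principle estimate $|\nabla\log h|^2\le c_n/t$, with sharp constant, for every affine function $h\not\equiv0$ that is nonnegative on the initial convex set. Under an assumption of space-time smoothness we also determine the case of equality.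
\end{abstract}

\section{The question and the results}

\subsection*{The flow}
Let $n\ge1$ and let a smooth, strictly convex hypersurface in $\mathbb R^{n+1}$ be locally parametrized by $F$; strictly convex means here that its second fundamental form is definite. Write $F_i=\partial_iF$. If $\xi$ is a transverse vector field pointing to the convex side, then
\[
\partial_i\partial_jF=(\text{tangential part})+g_{ij}\,\xi
\]
defines a Riemannian metric $g$. The \emph{affine normal} is the choice of $\xi$ for which every $\partial_i\xi$ is tangential and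
\begin{equation}\label{eq:norm}
\det(F_1,\dots,F_n,\xi)=\epsilon\sqrt{\det g},\qquad \epsilon=\pm1,
\end{equation}
where the sign $\epsilon$ depends only on the orientation of the parametrization. The corresponding $g$ is the \emph{affine metric}, or Blaschke metric. Both objects are invariant under volume-preserving affine maps. Inserting $\partial_i\partial_jF$ in place of $\xi$ gives
\begin{equation}\label{eq:G}
\det(F_1,\dots,F_n,\partial_i\partial_jF)=\epsilon\, g_{ij}\sqrt{\det g},
\end{equation}
and this determines $g$. For a graph $x_{n+1}=u(x)$ of a convex function the left side is $u_{ij}$ up to sign, so taking determinants in \eqref{eq:G} yields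
\begin{equation}\label{eq:graph}
g_{ij}=(\det D^2u)^{-1/(n+2)}\,u_{ij}.
\end{equation}

The \emph{affine normal flow} is the evolution $\partial_tF=\xi$. A smooth, compact, strictly convex hypersurface stays so and shrinks to a point in finite time (Chow). For noncompact data the flow is defined by approximation. Let $\hat{\mathcal L}\subset\mathbb R^{n+1}$ be an unbounded closed convex set with nonempty interior that contains no lines, and let $\mathcal L=\partial\hat{\mathcal L}$; no smoothness is assumed. Take smooth, compact, strictly convex hypersurfaces $\mathcal L^i$ bounding convex bodies $K^1\subset K^2\subset\cdots$ with $K^i\to\hat{\mathcal L}$ locally in the Hausdorff sense, and let $\mathcal L^i(t)$ be the flow of $\mathcal L^i$. We use the following known facts.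

\begin{itemize}
\item[(F1)] The extinction times of the $\mathcal L^i$ tend to infinity. For each fixed $t>0$ the hypersurfaces $\mathcal L^i(t)$ converge, locally in $C^\infty$, to a smooth, strictly convex, properly embedded hypersurface $\mathcal L(t)$ without boundary, which does not depend on the approximating sequence. In particular, near any point of $\mathcal L(t)$ the hypersurfaces $\mathcal L^i(t)$, for large $i$, and $\mathcal L(t)$ are graphs of functions $u_i\to u$ in $C^\infty$.
\item[(F2)] Suppose $\hat{\mathcal L}$ is a closed convex cone with vertex $p$. Then the $\mathcal L(t)$ form a homothetically expanding solution of $\partial_tF=\xi$ (up to reparametrization), made of hyperbolic affine spheres with center $p$ asymptotic to $\mathcal L$.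
\end{itemize}
A \emph{hyperbolic affine sphere} with center $p$ is a strictly convex hypersurface on which $\xi=k(F-p)$ with a constant $k>0$. By theorems of Cheng and Yau, every open convex cone without lines admits a hyperbolic affine sphere asymptotic to its boundary, unique up to scaling; and a hyperbolic affine sphere has complete affine metric if and only if it is properly embedded, if and only if it is asymptotic to the boundary of a convex cone without lines. So for cones the affine metric of $\mathcal L(t)$ is complete for every $t>0$.

\subsection*{The question}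
Loftin and Tsui \cite{LT} ask whether completeness holds in general: is $(\mathcal L(t),g)$ complete for \emph{every} $\mathcal L$ as above and every $t>0$?

Proper embedding alone does not give completeness. By \eqref{eq:graph}, the affine length element of a plane curve $y=u(x)$ is $(u'')^{1/3}dx$. If $u''=(1+x^2)^{-3}$, the graph of $u$ over $\mathbb R$ is a smooth, strictly convex, properly embedded curve of total affine length $\int_{\mathbb R}(1+x^2)^{-1}dx=\pi$. Its epigraph contains no lines, since a convex function on $\mathbb R$ that is not affine is not bounded above by an affine one. So the flow may start from a smooth hypersurface with incomplete affine metric. On the other hand this curve is asymptotic to a wedge, and the flow turns a wedge at once into a hyperbola, whose affine metric is complete. This suggests that the flow repairs infinity instantly, and it does.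

\subsection*{Results}
Put
\[
a=\frac{n+2}{2(n+1)},\qquad c_n=na=\frac{n(n+2)}{2(n+1)} .
\]

\begin{theorem}\label{thm:complete}
For every initial $\mathcal L$ as above and every $t>0$, the affine metric of $\mathcal L(t)$ is complete.
\end{theorem}

\begin{theorem}\label{thm:grad}
Let $h$ be an affine function on $\mathbb R^{n+1}$ with $h\ge0$ on $\hat{\mathcal L}$ and $h\not\equiv0$. For every $t>0$ we have $h>0$ on $\mathcal L(t)$ and, in the affine metric,
\begin{equation}\label{eq:main}
|\nabla\log h|^2\le\frac{c_n}{t}\qquad\text{on }\mathcal L(t).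
\end{equation}
The same inequality, in the form $|\nabla h|^2\le\frac{c_n}{t}h^2$, holds for smooth compact strictly convex flows when $h\ge0$ on the initial hypersurface. The constant $c_n$ is sharp for every $n$: equality holds in \eqref{eq:main} at every point and every $t>0$ if
\begin{equation}\label{eq:cone}
\hat{\mathcal L}=p+\mathbb R_{\ge0}e+\Gamma',\qquad h=\ell(\cdot-p),\quad \ell(e)>0,
\end{equation}
where $\ell$ is a linear form and $\Gamma'$ is a closed convex cone without lines, with nonempty interior in the hyperplane $\ker\ell$.
\end{theorem}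

An example of \eqref{eq:cone} is the orthant, with $h$ a coordinate. The third result says that there are no other cases of equality. The facts quoted above give smooth convergence only at each fixed time, so for it we assume space-time smoothness:
\begin{itemize}
\item[(S)] The track $\{(x,t):x\in\mathcal L(t),\ t>0\}$ is closed in $\mathbb R^{n+1}\times(0,\infty)$ and is locally given by smooth maps with $\partial_tF=\xi$. That is, each of its points has a neighborhood in the track of the form $\{(F(y,t),t):y\in U,\ t\in I\}$, with $U\subset\mathbb R^n$ a ball, $I$ an open interval, $F$ smooth, and $F(\cdot,t)$ a parametrization of an open piece of $\mathcal L(t)$.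
\end{itemize}

\begin{theorem}\label{thm:rigid}
Assume \textup{(S)}. If $h$ is as in Theorem~\ref{thm:grad} and equality holds in \eqref{eq:main} at one point of $\mathcal L(t_0)$ for one $t_0>0$, then $\hat{\mathcal L}$ and $h$ are exactly of the form \eqref{eq:cone}.
\end{theorem}

\subsection*{Why this estimate}
A Riemannian manifold is complete as soon as it carries a function with compact sublevel sets and bounded gradient. On a convex set without lines a suitable affine function $h$ has compact sublevel sets, but on a hyperbola such an $h$ grows exponentially in the affine length, so $\log h$ is the right candidate. Scaling then dictates the form of the bound. If $F$ is replaced by $\lambda F$, the left side of \eqref{eq:G} is multiplied by $\lambda^{n+1}$, so $g$ is multiplied by $\lambda^{2(n+1)/(n+2)}$, that is,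
\begin{equation}\label{eq:scaling}
g\mapsto\lambda^{1/a}g,\qquad \xi\mapsto\lambda^{1-1/a}\xi .
\end{equation}
Hence $\lambda F(\cdot,\lambda^{-1/a}t)$ is again a solution: time scales like $g$, and $|\nabla\log h|^2\le c/t$ is the scale-invariant bound.

The estimate is proved on the compact approximations, where the maximum principle is available, and then passed to the limit; on $\mathcal L(t)$ itself one would first need some control at infinity. The heart of the matter is an exact formula for the evolution of $|\nabla\log h|^2$ (Proposition~\ref{prop:identity}), in which everything without a sign cancels.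

\section{Plane curves}\label{sec:curves}

For $n=1$ the main idea can be seen by hand. Let $F(x,t)$ be a closed, strictly convex curve moving by the flow, oriented so that $\mu:=\det(F_x,F_{xx})^{1/3}>0$, and let $\partial_s=\mu^{-1}\partial_x$. Then $\det(F_s,F_{ss})=1$. Differentiating, $\det(F_s,F_{sss})=0$, so $F_{sss}=-AF_s$ for a function $A$. Thus $F_{ss}$ has the two properties that define the affine normal: $\xi=F_{ss}$ and $g=ds^2$. The flow is $F_t=F_{ss}$. It is not the heat equation, because $s$ depends on $t$. From $\xi_x=-AF_x$ and $\xi_{xx}=-A_xF_x-AF_{xx}$,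
\[
\partial_t\mu^3=\det(\xi_x,F_{xx})+\det(F_x,\xi_{xx})=-2A\mu^3,
\]
hence $\partial_t\mu=-\frac23A\mu$ and $\partial_t\partial_s=\partial_s\partial_t+\frac23A\,\partial_s$.

Let $h>0$ be an affine function, restricted to the curve. Then $h_t=h_{ss}$ and $h_{sss}=-Ah_s$, and therefore
\[
\partial_th_s=h_{sss}+\tfrac23Ah_s=-\tfrac13Ah_s=\tfrac13h_{sss}.
\]
The unknown curvature $A$ has disappeared: with $L=\partial_t-\frac13\partial_s^2$,
\[
Lh_s=0,\qquad Lh=\tfrac23h_{ss}.
\]
For $q=h_s/h=(\log h)_s$ the product rule gives
\[
Lq=h_s\Bigl(-\frac{2h_{ss}}{3h^2}-\frac{2h_s^2}{3h^3}\Bigr)+\frac23\,\frac{h_s}{h^2}\,h_{ss}=-\frac23\,q^3 .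
\]
Thus $L(tq^2)=q^2-\frac43tq^4-\frac23tq_s^2\le q^2\bigl(1-\frac43tq^2\bigr)$. At a positive-time maximum of $tq^2$ with value above $\frac34$ the left side would be $\ge0$ and the right side negative. So $q^2\le\frac{3}{4t}$, which is \eqref{eq:main} with $c_1=\frac34$.

For the hyperbolas $F=(re^\tau,re^{-\tau})$ in the quadrant, $|\det(F_\tau,F_{\tau\tau})|=2r^2$, so $s=(2r^2)^{1/3}\tau$ and $\xi=(2r^2)^{-2/3}F$. They solve the flow with $\dot r=(2r^2)^{-2/3}r$, that is, $\frac{d}{dt}(2r^2)^{2/3}=\frac43$. Starting from $r=0$ we get $(2r^2)^{2/3}=\frac43t$, and for $h=x_1$ the quantity $q^2=(2r^2)^{-2/3}$ equals $\frac3{4t}$ everywhere.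

In higher dimensions two new objects appear: the affine shape operator $A$ is a matrix, and the cubic form $C$, which vanishes for curves, enters with a cubic term of no sign. We shall see that a suitable multiple of $\Delta$ still removes $A$, and that $C$ can be absorbed by completing a square.

\section{Structure equations}

Indices after a comma are Levi-Civita covariant derivatives of $g$, applied componentwise to $\mathbb R^{n+1}$-valued functions, so $F_{,ij}=\partial_i\partial_jF-\Gamma_{ij}^kF_k$. For a scalar function $f$ we write $f_i=\partial_if$ and $f_{ij}$ for its covariant Hessian. Indices are raised and lowered with $g$. Write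
\begin{equation}\label{eq:struct}
F_{,ij}=C_{ij}^kF_k+g_{ij}\xi,\qquad \xi_i=-A_i^kF_k,\qquad H=A_k^k .
\end{equation}

\begin{lemma}\label{lem:struct}
The tensors $A_{ij}$ and $C_{ijk}$ are totally symmetric, $C^j_{ij}=0$ (apolarity), and
\begin{equation}\label{eq:divC}
C_{ij}{}^{k}{}_{,k}=\tfrac12\,(Hg_{ij}-nA_{ij}).
\end{equation}
With the curvature tensor defined by $\alpha_{i,jk}-\alpha_{i,kj}=R_{jki}{}^{m}\alpha_m$ for one-forms $\alpha$,
\begin{equation}\label{eq:gauss}
R_{jkim}=C_{mij,k}-C_{mik,j}+C_{ij}^lC_{lkm}-C_{ik}^lC_{ljm}-g_{ij}A_{km}+g_{ik}A_{jm}.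
\end{equation}
\end{lemma}

\begin{proof}
The second derivative $\xi_{,ij}$ is symmetric, and by \eqref{eq:struct} its $\xi$-component is $-A_i^kg_{kj}=-A_{ij}$; so $A$ is symmetric. Differentiating the first equation of \eqref{eq:struct},
\[
F_{,ijk}=C_{ij,k}^lF_l+C_{ij}^l\,(C_{lk}^mF_m+g_{lk}\xi)-g_{ij}A_k^mF_m .
\]
Subtract the same with $j,k$ exchanged. The left side becomes $R_{jki}{}^{m}F_m$, by the definition of curvature applied to each component of the one-form $F_i$. The $\xi$-component gives $C_{ijk}=C_{ikj}$; since $C_{ij}^k$ is symmetric in $i,j$, the tensor $C$ is totally symmetric. The tangential components give \eqref{eq:gauss}.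

Differentiating \eqref{eq:norm} in direction $i$ gives $\partial_i\log\sqrt{\det g}=\Gamma_{ij}^j+C_{ij}^j$, because $\partial_i\xi$ is tangential. Since $\partial_i\log\sqrt{\det g}=\Gamma^j_{ij}$, apolarity follows.

Finally $R_{jkim}$ is antisymmetric in $(i,m)$, and so is the quadratic part $C_{ij}^lC_{lkm}-C_{ik}^lC_{ljm}$ of \eqref{eq:gauss}: exchanging $i$ and $m$ exchanges its two terms. Symmetrizing \eqref{eq:gauss} in $(i,m)$ therefore leaves
\[
2\,(C_{mij,k}-C_{mik,j})=g_{ij}A_{km}+g_{mj}A_{ki}-g_{ik}A_{jm}-g_{mk}A_{ij}.
\]
Trace over $k,m$. The second term on the left vanishes by apolarity, and the right side becomes $Hg_{ij}+A_{ij}-A_{ij}-nA_{ij}$. This is \eqref{eq:divC}.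
\end{proof}

\begin{lemma}\label{lem:metric}
Under the flow $\partial_tF=\xi$,
\begin{equation}\label{eq:metric}
\partial_t\log\sqrt{\det g}=-\tfrac{n+1}{n+2}H,\qquad
\partial_tg^{ij}=\tfrac{H}{n+2}\,g^{ij}+A^{ij}.
\end{equation}
\end{lemma}

\begin{proof}
Differentiate \eqref{eq:G} in time. We have $\partial_tF_k=\xi_k=-A_k^lF_l$, and the $\xi$-component of $\partial_i\partial_j\xi$ is $-A_{ij}$. Hence
\[
\partial_t\bigl(g_{ij}\sqrt{\det g}\bigr)=-(Hg_{ij}+A_{ij})\sqrt{\det g}.
\]
Tracing with $g^{ij}$ gives $(1+\frac n2)\,\partial_t\log\det g=-(n+1)H$, the first formula. Inserting it back, $\partial_tg_{ij}=-Hg_{ij}-A_{ij}+\frac{n+1}{n+2}Hg_{ij}=-\frac{H}{n+2}g_{ij}-A_{ij}$, which is the second formula for the inverse.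
\end{proof}

\section{The evolution of $|\nabla\log h|^2$}

Let $h$ be an affine function with linear part $\ell$. We write $h$ also for $h\circ F$, and set $w=\ell(\xi)$. Applying $\ell$ to \eqref{eq:struct} and to the flow equation,
\begin{equation}\label{eq:h}
h_{ij}=C_{ij}^kh_k+wg_{ij},\qquad \Delta h=nw,\qquad \partial_th=w,\qquad w_i=-A_i^kh_k .
\end{equation}
For a vector $v$ let $C(v)_{ij}=C_{ijk}v^k$, a symmetric and, by apolarity, trace-free tensor. Let $C(v,v,v)=C_{ijk}v^iv^jv^k$, and let $(v\otimes v)_0=v\otimes v-\frac1n|v|^2g$ be the trace-free part of $v\otimes v$. Put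
\[
L=\partial_t-\frac1{n+2}\Delta .
\]

\begin{proposition}\label{prop:identity}
Where $h>0$, let $v=\nabla\log h$ and $Q=|v|^2$. Then
\begin{equation}\label{eq:identity}
LQ=-\frac1{c_n}\,Q^2-\frac{2}{n+2}\Bigl(|\nabla v|^2+\bigl|C(v)-(v\otimes v)_0\bigr|^2\Bigr).
\end{equation}
\end{proposition}

\begin{proof}
Let $f=\log h$ and $\omega=w/h$, so $v_i=f_i$. From \eqref{eq:h},
\begin{equation}\label{eq:f}
f_{ij}=C(v)_{ij}+\omega g_{ij}-v_iv_j,\qquad \Delta f=n\omega-Q,\qquad \partial_tf=\omega,\qquad \omega_i=-A_i^kv_k-\omega v_i .
\end{equation}
\emph{Time derivative.} By \eqref{eq:metric} and \eqref{eq:f},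
\[
\partial_tQ=\Bigl(\tfrac{H}{n+2}Q+A(v,v)\Bigr)+2v^i\omega_i=\tfrac{H}{n+2}Q-A(v,v)-2\omega Q .
\]
\emph{Laplacian.} We have $\frac12\Delta Q=|\nabla v|^2+v^jf_{ij}{}^{,i}$. Take the divergence of the first equation in \eqref{eq:f}, using \eqref{eq:divC} for the divergence of $C$:
\[
f_{ij}{}^{,i}=\tfrac12\,(Hv_j-nA_{jl}v^l)+C_{ij}{}^{l}f_l{}^{i}+\omega_j-(\Delta f)v_j-v^if_{ij}.
\]
Contract with $v^j$. By \eqref{eq:f} and apolarity,
\begin{align*}
v^jC_{ij}{}^{l}f_l{}^{i}&=\langle C(v),\nabla v\rangle=|C(v)|^2-C(v,v,v),\\
v^j\omega_j&=-A(v,v)-\omega Q,\\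
-(\Delta f)\,|v|^2&=-n\omega Q+Q^2,\\
-v^iv^jf_{ij}&=-C(v,v,v)-\omega Q+Q^2 .
\end{align*}
Adding up,
\[
\tfrac12\Delta Q=|\nabla v|^2+\tfrac12HQ-\tfrac{n+2}2A(v,v)+|C(v)|^2-2C(v,v,v)-(n+2)\omega Q+2Q^2 .
\]
\emph{Conclusion.} In $\partial_tQ-\frac{2}{n+2}\cdot\frac12\Delta Q$ all terms with $H$, $A$ and $\omega$ cancel; this is the reason for the factor $\frac1{n+2}$ in $L$. What remains is
\[
LQ=-\frac2{n+2}\Bigl(|\nabla v|^2+|C(v)|^2-2C(v,v,v)+2Q^2\Bigr).
\]
Since $C(v)$ is trace-free, $C(v,v,v)=\langle C(v),(v\otimes v)_0\rangle$; moreover $|(v\otimes v)_0|^2=\frac{n-1}nQ^2$. Completing the square,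
\[
|C(v)|^2-2C(v,v,v)=\bigl|C(v)-(v\otimes v)_0\bigr|^2-\tfrac{n-1}n\,Q^2 .
\]
The total coefficient of $Q^2$ in the bracket is $2-\frac{n-1}n=\frac{n+1}n$, and $\frac2{n+2}\cdot\frac{n+1}n=\frac1{c_n}$.
\end{proof}

For $n=1$ both $C$ and $(v\otimes v)_0$ vanish, and \eqref{eq:identity} is the equation $L(q^2)=-\frac43q^4-\frac23q_s^2$ of Section~\ref{sec:curves}.

\section{Proof of the gradient estimate}

\begin{proposition}\label{prop:compact}
Let $F:M\times[0,T)\to\mathbb R^{n+1}$ be a smooth, compact, strictly convex affine normal flow, and let $h$ be an affine function with $h\ge0$ at $t=0$. Then $h\ge0$ for all $t$, and $|\nabla h|^2\le\frac{c_n}t\,h^2$ for $0<t<T$.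
\end{proposition}

\begin{proof}
By \eqref{eq:h}, $\partial_th=\frac1n\Delta h$, so $\min_Mh(\cdot,t)$ is nondecreasing and $h\ge0$ persists. Fix $\varepsilon>0$ and replace $h$ by $h+\varepsilon\ge\varepsilon$, which has the same gradient. Then $Q=|\nabla\log(h+\varepsilon)|^2$ is smooth up to $t=0$. For $\psi=tQ$, Proposition~\ref{prop:identity} gives
\begin{equation}\label{eq:psi}
L\psi=Q+tLQ\le Q\Bigl(1-\frac{\psi}{c_n}\Bigr).
\end{equation}
Suppose the maximum of $\psi$ on $M\times[0,T']$, for some $T'<T$, exceeds $c_n$. Since $\psi=0$ at $t=0$, it is attained at a point with $t>0$, and there $Q>0$, $\partial_t\psi\ge0$ and $\Delta\psi\le0$. So $L\psi\ge0$, while the right side of \eqref{eq:psi} is negative, a contradiction. Hence $|\nabla h|^2\le\frac{c_n}t(h+\varepsilon)^2$, and we let $\varepsilon\to0$.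
\end{proof}

The bound uses nothing about the initial hypersurface except the sign of $h$; this is what lets it survive the passage to the limit.

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:grad}]
The statement about compact flows is Proposition~\ref{prop:compact}. Let $h\ge0$ on $\hat{\mathcal L}$, $h\not\equiv0$. Since the $K^i$ increase and converge to the closed set $\hat{\mathcal L}$, each $K^i$ lies in $\hat{\mathcal L}$, so $h\ge0$ on $\mathcal L^i$. Fix $t>0$. By Proposition~\ref{prop:compact}, $h\ge0$ and $|\nabla h|^2\le\frac{c_n}th^2$ on $\mathcal L^i(t)$ for all large $i$. By (F1), near any point of $\mathcal L(t)$ the hypersurfaces $\mathcal L^i(t)$ and $\mathcal L(t)$ are graphs of functions $u_i\to u$ in $C^\infty$, with $D^2u$ positive definite. By \eqref{eq:graph} the affine metrics converge, and so do $h$ and $|\nabla h|^2$. Therefore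
\begin{equation}\label{eq:limit}
h\ge0,\qquad|\nabla h|^2\le\frac{c_n}t\,h^2\qquad\text{on }\mathcal L(t).
\end{equation}

It remains to exclude zeros. Suppose $h(x)=0$ for some $x\in\mathcal L(t)$. Along a unit-speed curve $\gamma$ from $x$, \eqref{eq:limit} gives $|(h\circ\gamma)'|\le\sqrt{c_n/t}\;h\circ\gamma$, so $h\circ\gamma=0$ by Gr\"onwall's inequality. Hence $h=0$ on a neighborhood of $x$ in $\mathcal L(t)$. There $h_i=0$ and, by the first equation in \eqref{eq:h}, $wg_{ij}=0$. So $\ell$ vanishes on all $F_i$ and on $\xi$, that is, $\ell=0$, and $h$ is a constant that vanishes at $x$. This contradicts $h\not\equiv0$. So $h>0$, and \eqref{eq:limit} is \eqref{eq:main}.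
\end{proof}

Applying $h\ge0$ in \eqref{eq:limit} to all closed half-spaces $\{h\ge0\}$ that contain $\hat{\mathcal L}$, we also obtain
\begin{equation}\label{eq:inside}
\mathcal L(t)\subset\hat{\mathcal L}\qquad(t>0).
\end{equation}

\section{Completeness}

The absence of lines enters here: it provides an affine function with compact sublevel sets.

\begin{proof}[Proof of Theorem~\ref{thm:complete}]
Let $\Gamma$ be the recession cone of $\hat{\mathcal L}$, that is, the closed convex cone of all $y$ with $\hat{\mathcal L}+\mathbb R_{\ge0}y\subset\hat{\mathcal L}$. It contains no line, since $\hat{\mathcal L}$ contains none. The convex hull of the compact set of unit vectors in $\Gamma$ is compact and does not contain $0$; otherwise $0=\sum\lambda_jy_j$ with unit vectors $y_j\in\Gamma$ and all $\lambda_j>0$, so $-y_1\in\Gamma$ and $\Gamma$ would contain the line $\mathbb Ry_1$. Separating the hull from $0$, we obtain a linear form $\ell$ with $\ell>0$ on $\Gamma\setminus\{0\}$. For each $R$ the set $\hat{\mathcal L}\cap\{\ell\le R\}$, if nonempty, is closed and convex with recession cone $\Gamma\cap\{\ell\le0\}=\{0\}$,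 hence compact \cite[Thm.~8.4]{R}. So $\ell$ attains a minimum $m$ on $\hat{\mathcal L}$. Let
\[
h=\ell-m+1,\qquad h\ge1\text{ on }\hat{\mathcal L}.
\]
Integrating \eqref{eq:main} along curves in $\mathcal L(t)$ that join $x_0$ to $x$, we obtain for the affine distance
\begin{equation}\label{eq:dist}
d_g(x,x_0)\ \ge\ \sqrt{\frac t{c_n}}\;\left|\log\frac{h(x)}{h(x_0)}\right|,
\end{equation}
where $d_g(x,x_0)=\infty$ if there is no such curve. Let $(x_j)$ be a Cauchy sequence in $(\mathcal L(t),g)$. Choose $j_0$ with $d_g(x_j,x_{j_0})\le1$ for all $j\ge j_0$. By \eqref{eq:dist} with $x_0=x_{j_0}$, there is $R$ such that $x_j\in\mathcal L(t)\cap\{h\le R\}$ for all $j\ge j_0$. By \eqref{eq:inside} this set lies in the compact set $\hat{\mathcal L}\cap\{h\le R\}$, and it is closed in $\mathbb R^{n+1}$ because $\mathcal L(t)$ is properly embedded. So it is a compact subset of $\mathcal L(t)$. Thus $(x_j)$ has a convergent subsequence and, being Cauchy, converges.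
\end{proof}

\section{Sharpness of the constant}\label{sec:sharp}

The cones \eqref{eq:cone} have a one-parameter group of unimodular symmetries besides the dilations. Its orbits on the affine sphere are the gradient lines of $h$, and $|\nabla\log h|$ can be read off from them.

\begin{proof}[Proof of the equality statement in Theorem~\ref{thm:grad}]
Let $\hat{\mathcal L}$ and $h$ be as in \eqref{eq:cone}. We may translate so that $p=0$ and, since $Q$ does not change when $h$ is scaled, assume $\ell(e)=1$. Write points as $(x_1,x')\in\mathbb Re\oplus\ker\ell$, so $h=x_1$ and $\hat{\mathcal L}=\mathbb R_{\ge0}\times\Gamma'$ is a closed convex cone with nonempty interior and no lines.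

By (F2), $\xi=k(t)F$ on $\mathcal L(t)$. Since $\lambda\hat{\mathcal L}=\hat{\mathcal L}$, \eqref{eq:scaling} and the independence of approximations give $\mathcal L(t)=\lambda\mathcal L(\lambda^{-1/a}t)$ for $\lambda>0$, so $\mathcal L(t)=t^a\mathcal L(1)$. Moving the points of $\mathcal L(1)$ by $t^a$ gives the velocity $\frac atF$. By (F2) the flow velocity $\xi=kF$ describes the same moving hypersurfaces, so $\frac atF-kF$ is tangential. As $F=\xi/k$ is transverse, $k=a/t$.

The further symmetries are the maps
\[
T_\lambda(x_1,x')=(\lambda^nx_1,\lambda^{-1}x'),\qquad\lambda>0.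
\]
They have determinant $1$ and preserve $\hat{\mathcal L}$. They carry one approximating sequence to another, so they preserve $\mathcal L(t)$. At points with $x_1=1$ the generator $(nx_1,-x')$ of this group is tangent to $\mathcal L(t)$ and transverse to $\{x_1=1\}$, so the slice $\mathcal L(t)\cap\{x_1=1\}$ is smooth. Let $(1,f(z))$ parametrize it locally ($f$ is a constant if $n=1$). Since $x_1=h>0$ on $\mathcal L(t)$, every point of $\mathcal L(t)$ is carried to the slice by some $T_\lambda$. So $\mathcal L(t)$ is covered by parametrizations
\[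
F(\tau,z)=\bigl(e^{n\tau},\,e^{-\tau}f(z)\bigr).
\]
Here $F_{\tau\tau}=(n^2e^{n\tau},e^{-\tau}f)=(n-1)F_\tau+nF$ and $F_{\tau z}=-F_z$. As $F=\xi/k$, the $\xi$-components are $g_{\tau\tau}=n/k$ and $g_{\tau z}=0$. With $\log h=n\tau$,
\[
|\nabla\log h|^2=n^2\,g^{\tau\tau}=nk=\frac{na}t=\frac{c_n}t .\qedhere
\]
\end{proof}

\section{The case of equality}

We prove Theorem~\ref{thm:rigid}. From one point of equality, the strong maximum principle makes both squares in \eqref{eq:identity} vanish everywhere up to time $t_0$. The structure equations then show that $\mathcal L(t_0)$ is an affine sphere and can be integrated explicitly. The last task is to follow the solution back to $t=0$ and recover $\hat{\mathcal L}$; for this we first describe the convex sets bounded by $\mathcal L(t)$.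

\subsection*{The evolving convex sets}

\begin{lemma}[Containment]\label{lem:contain}
Let $D_1(t),D_2(t)$ be convex bodies bounded by smooth, compact, strictly convex affine normal flows, with $D_1(0)\subset D_2(0)$. Then $D_1(t)\subset D_2(t)$ as long as both flows exist, and each $D_j(t)$ decreases in $t$.
\end{lemma}

\begin{proof}
Write the hypersurface near a point as a graph over its tangent plane there. By \eqref{eq:graph} and the definition of $g$, the Euclidean component of $\xi$ along the inner unit normal at this point is $(\det D^2u)^{1/(n+2)}=\kappa^{1/(n+2)}$, with $\kappa$ the Gauss curvature. So the support functions $s_j(\eta,t)=\max_{D_j(t)}\langle\cdot,\eta\rangle$ on the unit sphere satisfy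
\[
\partial_ts_j=-\kappa^{1/(n+2)}=-\det(\bar\nabla^2s_j+s_j\bar g)^{-1/(n+2)}<0,
\]
where $\bar g$ is the round metric and $\bar\nabla$ its Levi-Civita connection. So $D_j(t)$ decreases. Since $-\det^{-1/(n+2)}$ is increasing on positive definite matrices, integrating its derivative along the segment between the two matrices shows that $\delta=s_2-s_1$ solves a linear parabolic equation $\partial_t\delta=b^{ij}(\bar\nabla_i\bar\nabla_j\delta+\delta\bar g_{ij})$ with $(b^{ij})$ positive definite, and $\delta\ge0$ is preserved by the maximum principle.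
\end{proof}

Let $K^i(t)$ be the body bounded by $\mathcal L^i(t)$. By Lemma~\ref{lem:contain} it increases with $i$, and the extinction times do not decrease with $i$, since bodies shrinking to a point cannot contain a fixed body with interior. Put $K(t)=\overline{\bigcup_iK^i(t)}$, the union being over all $i$ for which the flow exists at time $t$; by (F1) these are all large $i$.

\begin{lemma}\label{lem:K}
For $t>0$:
\begin{itemize}
\item[(i)] $K(t)\subset\hat{\mathcal L}$ is a closed convex set with nonempty interior and no lines; it decreases in $t$.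
\item[(ii)] $\mathcal L(t)=\partial K(t)$, and this set is connected.
\item[(iii)] $\operatorname{int}\hat{\mathcal L}\subset\bigcup_{0<s\le t}K(s)\subset\hat{\mathcal L}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Affine functions that are nonnegative on $\hat{\mathcal L}$ are nonnegative on $K^i(t)$ by Proposition~\ref{prop:compact}, so $K(t)\subset\hat{\mathcal L}$. The rest is clear from Lemma~\ref{lem:contain}.

(ii) Write $K=K(t)$. We first show that $\partial K$ is connected. Let $x_1,x_2\notin K$, and let $H_1\ni x_1$, $H_2\ni x_2$ be open half-spaces disjoint from $K$. If $H_1$ and $H_2$ meet, then $x_1$ and $x_2$ can be joined in $H_1\cup H_2$, outside $K$. Otherwise the hyperplanes $\partial H_1$, $\partial H_2$ are parallel. Since $K$ contains no lines and $n+1\ge2$, it is not an intersection of closed half-spaces whose boundaries are all parallel to these. So there is an open half-space $H_3$, disjoint from $K$, with boundary not parallel to them. It meets both $H_1$ and $H_2$, and $x_1,x_2$ can be joined in $H_1\cup H_3\cup H_2$. So the complement of $K$ is connected. The nearest-point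 projection onto $K$ is continuous and maps the complement onto $\partial K$, because each boundary point is the nearest point of $K$ to the points on an outer normal there. Hence $\partial K$ is connected.

Now let $x\in\mathcal L(t)$. By (F1), $x=\lim x_i$ with $x_i\in\partial K^i(t)$, so $x\in K$. Suppose $x\in\operatorname{int}K$, which is the interior of the convex set $\bigcup_iK^i(t)$. Then a small simplex around $x$ has its vertices in $K^i(t)$ for large $i$, so a fixed neighborhood of $x$ lies in $K^i(t)$, against $x_i\to x$. Thus $\mathcal L(t)\subset\partial K$. It is closed, being properly embedded, and it is open in the topological $n$-manifold $\partial K$ by invariance of domain. As $\partial K$ is connected, $\mathcal L(t)=\partial K$.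

(iii) Let $B_{2r}(x)\subset\operatorname{int}\hat{\mathcal L}$. For large $i$ we have $B_r(x)\subset K^i$: a point of $B_r(x)$ outside $K^i$ could be separated from $K^i$ by a hyperplane, and $B_{2r}(x)$ would contain points at distance at least $r/2$ from $K^i$, which is impossible for large $i$. By symmetry the flow of the sphere $\partial B_r(x)$ consists of concentric spheres up to its extinction time $T_r>0$. Let $s<T_r$. By Lemma~\ref{lem:contain}, $x\in K^i(s)$ for all large $i$, hence $x\in K(s)$. The second inclusion is (i).
\end{proof}

\subsection*{Step 1: equality propagates}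
By \eqref{eq:main}, $\theta=c_n-tQ\ge0$ on the track. Proposition~\ref{prop:identity} is a local identity, so it holds in the parametrizations from (S), and it gives
\begin{equation}\label{eq:theta}
L\theta+\frac Q{c_n}\,\theta=\frac{2t}{n+2}\Bigl(|\nabla v|^2+\bigl|C(v)-(v\otimes v)_0\bigr|^2\Bigr)\ge0 .
\end{equation}
If $\theta=0$ at a point of $\mathcal L(s)$, the strong maximum principle in a local parametrization from (S) gives $\theta=0$ on a neighborhood of that point, for all times in some interval $(s-\delta,s]$. So the zero set of $\theta$ in $\mathcal L(s)$ is open; it is closed, and $\mathcal L(s)$ is connected. Thus $\theta$ vanishes identically on $\mathcal L(s)$ as soon as it vanishes at one point.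

Let $Z$ be the set of $s\in(0,t_0]$ with $\theta\equiv0$ on $\mathcal L(s)$. By hypothesis $t_0\in Z$, and what was just said shows that $s\in Z$ implies $(s-\delta,s]\subset Z$ for some $\delta>0$. If $s_j\in Z$ decrease to $s>0$, take a local parametrization around a point $(F(y_0,s),s)$ of the track; $\theta$ vanishes at $(y_0,s_j)$ for large $j$, hence at $(y_0,s)$, so $s\in Z$. Therefore $Z=(0,t_0]$, and for $0<s\le t_0$
\[
Q\equiv\frac{c_n}s=\frac{na}s\quad\text{on }\mathcal L(s).
\]
Now the left side of \eqref{eq:theta} is zero for times in $(0,t_0)$, and by continuity the right side is zero also at $t_0$. So, for $0<s\le t_0$,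
\begin{equation}\label{eq:eqcase}
\nabla v=0,\qquad C(v)=v\otimes v-\frac Qn\,g .
\end{equation}

\subsection*{Step 2: $\mathcal L(s)$ is an affine sphere with center $p$ independent of $s$}
By \eqref{eq:f} and \eqref{eq:eqcase}, $0=\Delta\log h=n\omega-Q$, so $w=\frac Qnh$ with $Q$ constant on $\mathcal L(s)$. Then $w_i=-A_i^kh_k$ gives $Av=-\frac Qnv$. To find $A$ in the other directions we use the curvature. Since $v$ is parallel, $R_{jki}{}^{m}v_m=0$, and by antisymmetry $R_{jkim}v^i=0$. Contract \eqref{eq:gauss} with $v^i$. By \eqref{eq:eqcase} the tensor $C(v)$ is parallel, so the derivative terms vanish, and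
\[
v^iC_{ij}^lC_{lkm}=C(v)_j^lC_{lkm}=v_jC(v)_{km}-\frac QnC_{jkm}.
\]
The last term is symmetric in $j,k$ and drops out of the difference, and we obtain
\[
v_j\bigl(C(v)_{km}-A_{km}\bigr)=v_k\bigl(C(v)_{jm}-A_{jm}\bigr).
\]
Inserting $C(v)$ from \eqref{eq:eqcase}, the terms $v_jv_kv_m$ cancel. So $B=A+\frac Qng$ satisfies $v_jB_{km}=v_kB_{jm}$. Contracting with $v^j$ and using $B(v)=0$ we get $QB=0$, hence
\[
A=-\frac Qn\,g=-\frac as\,g .
\]
Thus $\partial_i(\xi-\frac asF)=0$, and as $\mathcal L(s)$ is connected, $\xi=\frac as(F-p)$ with $p=p(s)$ constant on $\mathcal L(s)$. In a local parametrization $p=F-\frac sa\xi$, so $p$ is smooth in $s$ (one-sidedly at $t_0$).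

Let $\nu$ be the conormal: $\nu(F_i)=0$, $\nu(\xi)=1$. Differentiating \eqref{eq:norm} in time and using \eqref{eq:metric}, we have $-H+\nu(\partial_s\xi)=-\frac{n+1}{n+2}H$, so
\[
\nu(\partial_s\xi)=\frac H{n+2}=-\frac{na}{(n+2)s}.
\]
On the other hand $\partial_s\xi=-\frac1s\xi+\frac as(\xi-p')$. Therefore
\[
\frac as\,\nu(p')=\frac1s\Bigl(-1+a+\frac{na}{n+2}\Bigr)=\frac1s\Bigl(-1+a\,\frac{2(n+1)}{n+2}\Bigr)=0 .
\]
So $p'=b^jF_j$ for some functions $b^j$. Differentiating $\nu(F_j)=0$ gives $(\partial_i\nu)(F_j)=-\nu(\partial_iF_j)=-g_{ij}$. Since $\nu(p')=0$ on all of $\mathcal L(s)$, also $0=(\partial_i\nu)(p')=-g_{ij}b^j$. Hence $b=0$ and $p'=0$.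

Finally, $\frac Qnh=w=\ell(\xi)=\frac Qn\,\ell(F-p)$ on $\mathcal L(s)$, so $h$ and $\ell(\cdot-p)$ agree at a point. Having the same linear part, they coincide: $h=\ell(\cdot-p)$.

\subsection*{Step 3: the sets $K(s)$ and the cone $\Gamma$}
Fix $s\in(0,t_0]$ and let $y\in\mathcal L(s)=\partial K(s)$, with conormal $\nu_y$. As $\xi$ points inward, $K(s)\subset\{z:\nu_y(z-y)\ge0\}$, and $\nu_y(y-p)=\frac sa>0$. In particular $p\notin K(s)$. Consider a ray from $p$ that meets $K(s)$. Its intersection with $K(s)$ is a closed interval not containing $p$, possibly a point or a half-line, and its endpoints lie in $\mathcal L(s)$. If $y\in\mathcal L(s)$ lies on the ray, the two inequalities show that all points of $K(s)$ on the ray are at least as far from $p$ as $y$; so $y$ is the near endpoint. Moreover $y-p=\frac sa\xi$ points into $\operatorname{int}K(s)$ at $y$, so the interval does not reduce to $y$. A far endpoint would be a second point of $\mathcal L(s)$ on the ray, so there is none: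
\begin{equation}\label{eq:radial}
K(s)=\{p+r(y-p):\ y\in\mathcal L(s),\ r\ge1\}.
\end{equation}
Let $\Gamma_0=\bigcup_{r>0}r\,(\mathcal L(t_0)-p)=\bigcup_{r>0}r\,(K(t_0)-p)$. This is a convex cone, since $K(t_0)$ is convex, and it is open, since $F-p$ is transverse to $\mathcal L(t_0)$. Let $\Gamma=\overline{\Gamma_0}$; then $\operatorname{int}\Gamma=\Gamma_0$. By \eqref{eq:radial}, $K(t_0)$ contains a half-line in direction $y-p$ for every $y\in\mathcal L(t_0)$, so $y-p$ is a recession direction of this closed convex set, and $\Gamma$ lies in its recession cone. By Lemma~\ref{lem:K}(i), $\Gamma$ contains no lines.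

\subsection*{Step 4: $\Gamma$ splits}
We work on $\mathcal L(t_0)$. Let $V=v^iF_i$. As $v$ is parallel, \eqref{eq:struct} and \eqref{eq:eqcase} give
\[
\partial_jV=C(v)_j^kF_k+v_j\xi=v_j(V+\xi)-\frac QnF_j,\qquad \partial_j\xi=\frac QnF_j .
\]
This suggests two combinations, $E=V+\xi$ and $Y=n\xi-V$. First, $\partial_jE=v_jE$; since $v_j=\partial_j\log h$, we get $\partial_j(E/h)=0$, so
\[
E=h\,e\quad\text{with a constant vector }e .
\]
Second, $v^j\partial_jY=QV-Q(V+\xi)+\frac QnV=-\frac Qn(n\xi-V)=-\frac QnY$. Moreover $\ell(V)=v^ih_i=Qh$ and $\ell(\xi)=w=\frac Qnh$, so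
\[
\ell(e)=\frac{n+1}n\,Q>0,\qquad \ell(Y)=0 .
\]
Since $E+Y=(n+1)\xi$ and $F-p=\frac nQ\,\xi$,
\begin{equation}\label{eq:split}
F-p=\frac n{(n+1)Q}\,(h\,e+Y),\qquad Y\in\ker\ell .
\end{equation}

The vector field $v$ has constant length and $\mathcal L(t_0)$ is complete by Theorem~\ref{thm:complete}, so its flow exists for all times $\tau\in\mathbb R$. Along it $h$ is multiplied by $e^{Q\tau}$ and $Y$ by $e^{-Q\tau/n}$. So $\mathcal L(t_0)-p$ is invariant under the maps $T_\lambda$, $\lambda=e^{Q\tau/n}>0$, that act on $\mathbb Re\oplus\ker\ell$ as multiplication by $\lambda^n$ and by $\lambda^{-1}$, respectively; these are the symmetries of Section~\ref{sec:sharp}.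

Let $\Gamma'=\Gamma\cap\ker\ell$. For $F\in\mathcal L(t_0)$ the vectors $\lambda^{-n}T_\lambda(F-p)$ and $\lambda T_\lambda(F-p)$ lie in the closed cone $\Gamma$. Letting $\lambda\to\infty$ in the first and $\lambda\to0$ in the second, we get, up to the positive factor in \eqref{eq:split}, that $h\,e\in\Gamma$ and $Y\in\Gamma'$. So $e\in\Gamma$ and $F-p\in\mathbb R_{\ge0}e+\Gamma'$, whence $\Gamma_0\subset\mathbb R_{\ge0}e+\Gamma'\subset\Gamma$. The middle set is closed, being a product in $\mathbb Re\oplus\ker\ell$. Therefore
\[
\Gamma=\mathbb R_{\ge0}e+\Gamma' .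
\]
Since $\Gamma$ is convex, has nonempty interior and contains no lines, $\Gamma'$ is a closed convex cone without lines and with nonempty interior in $\ker\ell$.

\subsection*{Step 5: back to the initial time}
Let $x\in\mathcal L(t_0)$ and $x(s)=p+(s/t_0)^a(x-p)$. We claim that $x(s)\in\mathcal L(s)$ for all $s\in(0,t_0]$. In a local parametrization, $\partial_sF=\xi=\frac as(F-p)$, so $F(y,s)=p+(s/s')^a(F(y,s')-p)$ for $s,s'\le t_0$ in its time interval. Hence if $x(s')\in\mathcal L(s')$, the same holds for times slightly less than $s'$. If it holds for times decreasing to $s>0$, it holds at $s$ because the track is closed. This proves the claim.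

So the closed hypersurface $p+(s/t_0)^a(\mathcal L(t_0)-p)$ is contained in $\mathcal L(s)$. It is closed in $\mathcal L(s)$, and open by invariance of domain, hence equal to the connected set $\mathcal L(s)$. By \eqref{eq:radial}, $K(s)=p+(s/t_0)^a(K(t_0)-p)$ and
\[
\bigcup_{0<s\le t_0}K(s)=p+\bigcup_{0<r\le1}r\,(K(t_0)-p)=p+\Gamma_0=p+\operatorname{int}\Gamma ;
\]
the second equality holds because $r(K(t_0)-p)\subset K(t_0)-p$ for $r\ge1$, again by \eqref{eq:radial}. By Lemma~\ref{lem:K}(iii), $\operatorname{int}\hat{\mathcal L}\subset p+\operatorname{int}\Gamma\subset\hat{\mathcal L}$. Taking closures,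
\[
\hat{\mathcal L}=p+\Gamma=p+\mathbb R_{\ge0}e+\Gamma',\qquad h=\ell(\cdot-p),\quad \ell(e)>0,
\]
which is \eqref{eq:cone}. This completes the proof of Theorem~\ref{thm:rigid}. \qed

\begin{thebibliography}{9}
\bibitem{LT} John Loftin and Mao-Pei Tsui, \emph{Ancient Solutions of the Affine Normal Flow}, arXiv:math/0602484 (2006).
\bibitem{R} Rockafellar, \emph{Convex Analysis}.
\end{thebibliography}

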